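# Finite generation of $\mathrm{Pol}(\mathcal R)$ and counter machines

## Guess: an algorithm exists, because small arities should suffice

Hand somebody a finite set $D$ and a finite list $\mathcal R$ of relations on $D$, and ask whether all operations that preserve $\mathcal R$ can be built from finitely many of them. The answer one would first guess is that this can be decided: the input is finite, and it should be enough to look at operations up to some arity that can be computed from the input. Let us make the question precise and test the guess.

**Definitions.** Let $D$ be a finite set. An $n$-ary relation on $D$ is a subset $\mathbb R\subseteq D^n$. An operation $f:D^m\to D$ *preserves* $\mathbb R$ if, whenever $r_1,\dots,r_m\in\mathbb R$, the tuple obtained by applying $f$ coordinatewise to $r_1,\dots,r_m$ lies in $\mathbb R$. It helps to write $r_1,\dots,r_m$ as the columns of a matrix: if all columns lie in $\mathbb R$, then the column of values of $f$ on the rows must lie in $\mathbb R$. A *clone* on $D$ is a set of finitary operations that contains all projections and is closed under composition. $\mathrm{Clo}(\mathcal F)$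 is the smallest clone containing $\mathcal F$, and $\mathrm{Pol}(\mathcal R)$ is the clone of all operations that preserve every relation in $\mathcal R$. For a clone $\mathcal C$, $\mathcal C_m$ is the set of its $m$-ary members. A clone is *finitely generated* if it equals $\mathrm{Clo}(\mathcal F)$ for a finite $\mathcal F$.

**Problem.** Given a finite set $D$ and a finite set $\mathcal R$ of finitary relations on $D$, decide whether $\mathrm{Pol}(\mathcal R)$ is finitely generated.

The problem is taken from Matthew Moore, "Finite degree clones are undecidable", arXiv:1811.05056 (2018). Operations here have arity $\ge1$. Allowing nullary ones would change nothing, since there are at most $|D|$ of them.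

Now the simple cases.

* $|D|=1$. Every operation is a projection, so $\mathcal F=\emptyset$ works.
* $D=\{0,\dots,k-1\}$, $\mathcal R=\emptyset$. All operations are allowed. With $\chi_a(x)=k-1$ if $x=a$ and $\chi_a(x)=0$ otherwise, every $f$ satisfies $f(x)=\max_{a\in D^m}\min\big(f(a),\chi_{a_1}(x_1),\dots,\chi_{a_m}(x_m)\big)$. So $\min$, $\max$, the constants and the $\chi_a$ generate.
* $D=\{0,1\}$, $\mathcal R=\{\le\}$. A nonconstant monotone $f$ is the join, over all $y$ with $f(y)=1$, of the meets $\bigwedge_{y_i=1}x_i$. So $\wedge,\vee$ and the constants generate.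
* $D=\{0,1\}$, $\mathcal R=\{\{(a,b,c,d):a+b+c+d=0 \bmod 2\}\}$. Using the four vectors $a,b,0,a+b$, a preserving $f$ satisfies $f(a+b)=f(a)+f(b)+f(0)$, so it is affine, and affine maps do preserve the relation. So $x+y$ and the constant $1$ generate.

By Post's classical theorem every clone on a two-element set is finitely generated, so for $|D|\le2$ the answer is always "yes". In the examples above arity $2$ suffices.

The guess even suggests a procedure. We use a standard fact: *the $m$-ary part of $\mathrm{Clo}(\mathcal F)$ is the smallest set of $m$-ary operations that contains the $m$-ary projections and is closed under $(g_1,\dots,g_r)\mapsto G(g_1,\dots,g_r)$ for $G\in\mathcal F$.* (These sets lie in $\mathrm{Clo}(\mathcal F)$, and by induction on the construction of the outer operation their union over $m$ is closed under composition, so it is a clone containing $\mathcal F$.) Write $\mathcal C=\mathrm{Pol}(\mathcal R)$. Each $\mathcal C_r$ is finite and computable, and for given $r,m$ one can decide whether $\mathcal C_m\subseteq\mathrm{Clo}(\mathcal C_r)$, by closing the $m$-ary projections inside the finite set $D^{D^m}$.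 Padding a finite generating set with dummy variables to a common arity shows
$$\mathcal C\text{ is finitely generated}\iff \exists r\ge1\ \forall m\ge1:\ \mathcal C_m\subseteq \mathrm{Clo}(\mathcal C_r).\tag{1}$$
The procedure needs a bound for $r$ and one for $m$. This is the point where it stops, and we will see that no computable bound for $r$ exists. First we need an instance with answer "no".

## A nine-element set on which every arity is needed

The mechanism here is the one used in the whole proof, so we set it up in general. One half of each element of $D$ counts variables, and the other half loses its information once two results are combined.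

**Weights.** Let $E=\{0,1,2\}$ with $s\oplus t=\min(2,s+t)$ and truncated multiplication. Since $k\mapsto\min(2,k)$ is a semiring homomorphism from $\mathbb N$ onto $E$, the usual laws hold. Three facts will be used constantly: a product of nonzero elements is nonzero; a sum is $0$ only if all terms are $0$; and
$$\text{a sum equals }1\text{ iff exactly one term is nonzero and that term is }1;\qquad st=1\text{ iff }s=t=1.\tag{2}$$

Let $X$ be a finite set that contains two *bits* $\mathbf 2=\{\bot<\top\}$, let $\mathbf 2\subseteq B\subseteq X$, and put $D=E\times X$. Write $d=(d^0,d^1)\in D$. Consider the following **common relations**: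

* $\theta_0=\{(d,d'):d^0=d'^0\}$ and $\theta_1=\{(d,d'):d^1=d'^1\}$;
* $\Gamma=\{(d,a,b,a',b')\in D^5:d^1\in B\text{ or }a=b\text{ or }a'=b'\}$;
* $\Gamma_c=\{(d,a)\in D^2:d^1\in B\text{ or }a=c\}$ for each $c\in D$;
* $\Sigma=\{(s,t,s\oplus t)\}\subseteq E^3$ and $\{0\}\subseteq E$;
* $\mathrm{Ind}=\{(x,s,x')\in X\times E\times X:s\ne0\text{ or }x=x'\}$;
* $\mathrm{Zap}=\{(x,s,x')\in X\times E\times X: s=0\text{, or }x,x'\in\mathbf 2,\ x\le x'\}$.

The last three items are subsets of products of copies of $E$ and $X$. Such a set is read as a relation on $D$ by constraining only the $E$- or the $X$-component of each coordinate; we call it *lifted*.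

**Lemma 1.** $f:D^m\to D$ preserves $\theta_0,\theta_1$ iff $f=(f_0,f_1)$ acts componentwise, with $f_0:E^m\to E$ and $f_1:X^m\to X$. Such an $f$ preserves a lifted relation iff, for every matrix whose $m$ columns lie in the relation, applying $f_0$ to the $E$-rows and $f_1$ to the $X$-rows gives an element of the relation.

*Proof.* Preserving $\theta_0$ says that $f(d)^0$ depends only on the $E$-components of the arguments, and likewise for $\theta_1$. The second claim holds because the unconstrained components can be filled in arbitrarily. $\square$

**Lemma 2.** $f:D^m\to D$ preserves $\Gamma$ and all $\Gamma_c$ iff $f$ is a projection or $f(D^m)\subseteq E\times B$.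

*Proof.* "If": projections preserve everything, and if the range is in $E\times B$ the first entry of each output column puts it in the relation. Conversely, suppose $f(d_1,\dots,d_m)^1\notin B$ and let $J=\{i:d_i^1\notin B\}$. Take $a,b,a',b'\in D^m$ such that for all $i\in J$ we have $a_i=b_i$ or $a'_i=b'_i$. Then all columns $(d_i,a_i,b_i,a'_i,b'_i)$ lie in $\Gamma$, so $f(a)=f(b)$ or $f(a')=f(b')$.

If $f$ depended on some $i\notin J$, take $a,b$ differing only at $i$ with $f(a)\ne f(b)$, and $a'=a$, $b'=b$: contradiction. If $f$ depended on two coordinates $i\ne j$ of $J$, take $a,b$ differing only at $i$ with $f(a)\neq f(b)$, and $a',b'$ differing only at $j$ with $f(a')\ne f(b')$: contradiction. So $f$ depends on at most one coordinate. The columns $(d_i,c)$ lie in $\Gamma_c$, so $f(c,\dots,c)=c$ for every $c\in D$. Since $|D|>1$, $f$ is not constant; it depends on exactly one coordinate $i$, and $f(x)=f(x_i,\dots,x_i)=x_i$. $\square$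

**Lemma 3.** $f_0$ preserves $\Sigma$ and $\{0\}$ iff $f_0(s)=\bigoplus_iw_is_i$ for some $w\in E^m$. Then $w_i=f_0(e_i)$, where $e_i$ is the $i$-th unit vector.

*Proof.* Preservation means that $f_0$ is a monoid homomorphism $E^m\to E$. Put $w_i=f_0(e_i)$. As $2e_i=e_i\oplus e_i$ and $s=\bigoplus_is_ie_i$, we get $f_0(s)=\bigoplus_is_iw_i$. The converse follows from the semiring laws. $\square$

For $f$ preserving the common relations, $w(f)=w$ is its **weight vector**. Put
$$V=\{i:w_i=1\},\quad T=\{i:w_i=2\},\quad U=\{i:w_i=0\},\quad W=V\cup T,$$
and write $V(f),W(f)$, etc. when needed. For example, $f_0(s)=s_1\oplus 2s_2$ on $E^3$ has weights $(1,2,0)$, so $V=\{1\}$, $T=\{2\}$, $U=\{3\}$. The $k$-th projection has weight vector $e_k$, and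
$$w\big(G(g_1,\dots,g_r)\big)_i=\bigoplus_jw(G)_j\,w(g_j)_i.\tag{3}$$
For a word $Y\in X^m$, $Y_W$ is its restriction to $W$.

**Lemma 4.** Let $f$ be an $m$-ary operation preserving the common relations.

1. $f$ does not depend on the coordinates in $U$.
2. Let $j\in W$. If $Y_j\le Y'_j$ are bits and the other entries of $Y,Y'\in X^m$ are arbitrary, then $f_1(Y)\le f_1(Y')$ are bits. Hence, on words whose $j$-th entry is a bit, $f_1$ is a monotone function $\mathbf 2\to\mathbf 2$ of that entry alone.
3. If $|W|\ge2$, then $f_1(X^m)\subseteq B$, and there is a bit $e$ such that $f_1(Y)=e$ whenever $Y_W$ contains a bit.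

*Proof.* (1) For $f_0$ this is clear. For $f_1$, let $Y_W=Y'_W$ and use Ind with $s=0$ on $W$ and $s=1$ on $U$. The columns $(Y_i,s_i,Y'_i)$ lie in Ind and $f_0(s)=0$, so $f_1(Y)=f_1(Y')$.

(2) Use Zap with $s=e_j$: all columns lie in Zap, and $f_0(s)=w_j\ne0$, so the outputs are bits with $f_1(Y)\le f_1(Y')$. If $Y_j=Y'_j$, exchanging $Y$ and $Y'$ gives equality.

(3) A projection has $|W|=1$, so $f$ is not one and Lemma 2 gives the range. For $i\in W$ and $b\in\mathbf 2$ let $c_i(b)$ be the constant value of $f_1$ on $\{Y:Y_i=b\}$ from (2). For $i\ne j$ in $W$, a word with $Y_i=b$ and $Y_j=b'$ shows $c_i(b)=c_j(b')$, for all $b,b'$. Hence all these values are one bit $e$. $\square$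

Part 3 is the loss of information: an operation that really uses two variables cannot read a bit. Together with counting, this gives the key lemma.

**Lemma 5 (counting).** Let $\mathcal C$ be a clone of operations that preserve the common relations, such that
$$\text{for } g\in\mathcal C:\quad |W(g)|\ge2\text{ and }V(g)\neq\emptyset\ \Longrightarrow\ g_1\text{ takes only bit values}.\tag{4}$$
Let $m\ge2$, $f\in\mathcal C_m$, $w(f)=(1,\dots,1)$ and $f_1$ not constant. Then $f\notin\mathrm{Clo}(\mathcal C_r)$ for every $1\le r<m$.

*Proof.* Let $\mathcal T_0$ be the set of $m$-ary projections and $\mathcal T_{t+1}=\mathcal T_t\cup\{G(g_1,\dots,g_r):G\in\mathcal C_r,\ g_j\in\mathcal T_t\}$. The $m$-ary part of $\mathrm{Clo}(\mathcal C_r)$ is $\bigcup_t\mathcal T_t$. Suppose it contains operations as in the lemma, and choose such an $f$ with the least possible $t$. Projections have weight vector $e_k\ne(1,\dots,1)$, so $t\ge1$ and $f=G(g_1,\dots,g_r)$ with $g_j\in\mathcal T_{t-1}$.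

**Step 1: split the variables among the arguments of $G$.** By (3), $\bigoplus_jw(G)_jw(g_j)_i=1$ for each $i$. By (2), exactly one $j$ has $w(G)_jw(g_j)_i\ne0$, and then both factors are $1$. So the sets $P_j=\{i:w(g_j)_i=1\}$, $j\in V(G)$ (some may be empty), partition $[m]$. In particular $V(G)\ne\emptyset$.

**Step 2: exclude $V(G)=\{j\}$.** Then $P_j=[m]$, so $w(g_j)=(1,\dots,1)$, and $g_{j,1}$ takes only bit values by (4). By Lemma 4(2) applied to $G$ and $j\in W(G)$, $f_1=c\circ g_{j,1}$ with $c:\mathbf 2\to\mathbf 2$ monotone. As $f_1$ is not constant, $c=\mathrm{id}$. So $f_1=g_{j,1}$, and the weights agree as well: $f=g_j\in\mathcal T_{t-1}$, contradicting minimality.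

**Step 3: exclude $|V(G)|\ge2$.** Since $|V(G)|\le r<m$, some $P_j$ with $j\in V(G)$ has at least two elements. By (4), $g_{j,1}$ takes only bit values. So the word fed to $G_1$ always has a bit at $j\in W(G)$, and as $|W(G)|\ge2$, Lemma 4(3) says that $f_1$ is constant: contradiction. $\square$

**Example (nine elements).** Let $X=\{o,\bot,\top\}$, $B=\mathbf 2$, and let $\mathcal C=\mathrm{Pol}$ of the common relations on $D=E\times X$, $|D|=9$. Condition (4) holds by Lemma 4(3), because $B=\mathbf 2$. For $m\ge2$ let $f^{(m)}$ have all weights $1$, with $f^{(m)}_1(Y)=\top$ if $Y=o^m$ and $\bot$ otherwise. It lies in $\mathcal C$. Lemmas 1–3 take care of $\theta_0,\theta_1,\Gamma,\Gamma_c,\Sigma,\{0\}$. For Ind: if $f_0(s)=0$ then $s=0$, so $Y=Y'$. For Zap: if $f_0(s)\ne0$ then some $s_i\ne0$, so $Y_i,Y'_i$ are bits and both outputs are $\bot$. If $\mathcal C$ were finitely generated, (1) would give $\mathcal C=\mathrm{Clo}(\mathcal C_r)$ for some $r$, which contradicts Lemma 5 for $f^{(r+1)}$. So the answer for this $\mathcal R$ is "no".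

What $\Gamma$ and the $\Gamma_c$ do here can be seen by dropping them. Then the binary $g$ with weights $(1,1)$, $g_1(o,o)=o$ and $g_1=\bot$ otherwise is also allowed (the same two checks apply), and $f^{(3)}=f^{(2)}(g(x_1,x_2),x_3)$; continuing this way, $f^{(2)}$ and $g$ generate every $f^{(m)}$. With $\Gamma$ and the $\Gamma_c$, an operation other than a projection cannot return $o$.

## The theorem, and the machines behind it

So both answers occur. The plan is to enrich the nine-element example: the single letter $o$ becomes an alphabet, words in that alphabet become configurations of a machine, and an operation $f^{(m)}$ with $f^{(m)}_1$ nonconstant survives for all $m$ exactly if the machine never halts.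

**Two-counter machines** (M. Minsky, Ann. of Math. 74 (1961); *Computation: Finite and Infinite Machines*, 1967, Ch. 14). Such a machine $M$ has a finite state set $Q$ and finitely many instructions of the forms

* $(q,+i,q')$: increment counter $i$;
* $(q,-i,q')$: decrement counter $i$, applicable only if it is $\ge1$;
* $(q,0_i,q')$: applicable only if counter $i$ is $0$;

with $i\in\{1,2\}$. (Minsky's "if $c_i=0$ go to $q'$, else decrement and go to $q''$" is the pair $(q,0_i,q'),(q,-i,q'')$.) These machines simulate every partial recursive function, with suitably coded input placed in counter $1$. Hence there are a fixed $M$ and $q_0,h\in Q$ such that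
$$K=\{n\in\mathbb N:\ M\text{ can reach state }h\text{ from }(q_0,n,0)\}$$
is r.e. and not recursive. Adding instructions at unreachable states, we assume that zero tests for both counters occur. We fix this $M$.

**Main Theorem.** There is a finite set $D$ and a computable map $n\mapsto\mathcal R_n$ into finite sets of finitary relations on $D$ such that $\mathrm{Pol}(\mathcal R_n)$ is finitely generated iff $n\in K$. Hence the problem is undecidable.

**Strengthenings.**

* **(a)** $D$ is fixed, and $\mathcal R_n$ can be replaced by one relation.
* **(b)** The set of instances with $\mathrm{Pol}(\mathcal R)$ finitely generated is $\Sigma^0_1$-hard, so its complement is not r.e.; it belongs to $\Sigma^0_2$.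
* **(c)** No computable function $\beta$ satisfies: whenever $\mathrm{Pol}(\mathcal R)$ is finitely generated, it is generated by its members of arity $\le\beta(D,\mathcal R)$.

Two small machines will serve to try out the definitions; both have states $q_0,h,z$, with $z$ unreachable. The machine $M_\downarrow$ has instructions $(q_0,-1,q_0)$, $(q_0,0_1,h)$, $(z,0_2,z)$ and reaches $h$ from every $(q_0,n,0)$. The machine $M_\uparrow$ has $(q_0,+1,q_0)$, $(z,0_1,z)$, $(z,0_2,z)$ and never reaches $h$.

## Why a relation on letters alone cannot describe one machine step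

Code a configuration $(q,n_1,n_2)$ by a word with one letter $q$, $n_i$ letters $u_i$, and otherwise $o$. Suppose $f_1(Y)=\varphi(Y)\in\mathbf 2$ on words of letters. We want a relation that forces
$$\varphi(y)\le\varphi(y')\quad\text{whenever }y'\text{ is obtained from }y\text{ by one machine step}.$$
For the instruction $(q,+1,q')$ the first thing to try is
$$S=\{(a,a):a\text{ a letter}\}\cup\{(q,q'),(o,u_1)\}\cup\{(x,x')\in\mathbf 2^2:x\le x'\}.$$
Preserving $S$ forces $\varphi(y)\le\varphi(y')$ as soon as $(y_i,y_i')\in S$ for each $i$ *separately*. From $y=qoo$ this includes $y'=qu_1u_1$ (two increments, no change of state) and $y'=q'oo$ (change of state, no increment). The matrix has one column per variable, the columns are chosen independently, and no relation on letters alone can say "exactly one coordinate changes from $o$ to $u_1$". So $\varphi$ is forced to be monotone along steps the machine does not have.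

The weights repair this. By (2), $f_0(s)=\bigoplus_iw_is_i$ equals $1$ iff exactly one $i\in W$ has $s_i\neq0$, and for this $i$ we have $w_i=s_i=1$. So we add an $E$-row $s_j$ for each letter change of a rule, mark the column that performs the $j$-th change by $s_j=1$, and let the relation say something about the output only when all $E$-outputs are $1$. Then each change is performed in exactly one coordinate, and this coordinate has weight $1$. (This is why $E$ goes up to $2$: with $1\oplus1=1$ we could only say "at least one".) Coordinates of weight $2$ cannot move. There may be arbitrarily many of them, and the second half of the proof must deal with them.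

## The set $D$ and the relations $\mathcal R_n$

Fix $n$. Let $A=\{o,u_1,u_2\}\sqcup Q$, let $A^*=\{a^*:a\in A\}$ be a disjoint copy of $A$, and put
$$X=A\sqcup A^*\sqcup\mathbf 2,\qquad L=A\cup A^*\ (\text{letters}),\qquad B=A^*\cup\mathbf 2,\qquad D=E\times X.$$
Put $|a|=|a^*|=a$ for $a\in A$, and apply $|\cdot|$ to words of letters entrywise. By Lemma 2, only projections can return unstarred letters. The starred letters will be used in the halting case: there, operations must be able to pass information on.

**Guards** are the sets $G_0=\{o\}$, $G_1=A\setminus\{u_1\}$, $G_2=A\setminus\{u_2\}$, and $A$. A **rule** is $\rho=(a_1\to a_1',\dots,a_p\to a'_p;\,G)$ with $p\ge1$, $a_j,a_j'\in A$ and $G$ a guard. It will mean: change these $p$ letters, at distinct places, while all other places carry letters of $G$ and stay fixed. The rules are: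

* *start*: $(o\to q_0,\ \underbrace{o\to u_1,\dots,o\to u_1}_{n};\,G_0)$, so $p=n+1$;
* for $(q,+i,q')$: $(q\to q',\,o\to u_i;\,A)$;
* for $(q,-i,q')$: $(q\to q',\,u_i\to o;\,A)$;
* for $(q,0_i,q')$: $(q\to q';\,G_i)$.

Since zero tests for both counters occur, every guard other than possibly $A$ belongs to some rule. The set $\mathcal R_n$ consists of the common relations (for these $X,B$) and the following lifted relations:

* $\mathrm{Eq}=\{(x,x'):x=x'\text{, or }x,x'\in L,\ |x|=|x'|\}$ (stars are invisible to non-projections);
* $\mathrm{Res}=\{(x,x'):x,x'\in L,\ |x'|=o\}\cup\{(x,x')\in\mathbf 2^2:x\le x'\}$ (the word $o\cdots o$ gets the largest value);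
* $\mathrm{KH}=\{(x,s,x')\in X\times E\times X:s\ne1\text{, or }x=h\in A\text{, or }x,x'\in\mathbf 2,\ x\le x'\}$ (the letter $h$ kills);
* for each rule $\rho$ as above, $R_\rho\subseteq X\times E^p\times X$, with $(x,s_1,\dots,s_p,x')\in R_\rho$ iff
 (i) some $s_j=2$; or
 (ii) all $s_j=0$, $x,x'\in L$, $|x|=|x'|\in G$; or
 (iii) $s_j=1$ for exactly one $j$, the other $s$'s are $0$, $x,x'\in L$, $|x|=a_j$, $|x'|=a_j'$; or
 (iv) $x,x'\in\mathbf 2$, $x\le x'$; or
 (v) $x,x'\in\mathbf 2$ and $(s_1,\dots,s_p)\notin\{(0,\dots,0),(1,\dots,1)\}$.

In $R_\rho$, (iii) is the $j$-th change of the rule, (ii) a coordinate that stays, (iv) the conclusion, and (i), (v) say that an incomplete or overfull step forces nothing.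

Let $\mathcal C=\mathrm{Pol}(\mathcal R_n)$. Only the relation of the start rule depends on $n$, and $D$ depends only on $M$.

**V-moves.** Let $f$ have weights $w$, hence sets $V,T,W$. For $y,y'\in A^W$ write $y\to_Vy'$ if for some rule $\rho$ there are *distinct* $k_1,\dots,k_p\in V$ with $y_{k_j}=a_j$ and $y'_{k_j}=a'_j$, and $y_i=y'_i\in G$ for all $i\in W\setminus\{k_1,\dots,k_p\}$.

For example, take $M_\downarrow$, $n=1$, $V=W=\{1,2\}$. Then $oo\to q_0u_1\to q_0o\to ho$, by start, decrement and zero test. The zero test does not apply to $q_0u_1$, as $u_1\notin G_1$. If instead $V=\{1,2\}$, $T=\{3\}$, no move applies to $q_0\,o\,u_1$: the $u_1$ sits on $T$, so it cannot be decremented, and it blocks the zero test.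

## Which operations preserve $\mathcal R_n$

We now describe $\mathcal C$ completely, up to operations that use at most one variable. Given $w$ with $W\neq\emptyset$, a bit $e$ and $\varphi:A^W\to B$, consider
$$f_1(Y)=\varphi(|Y_W|)\ \text{ if }Y_W\in L^W,\qquad f_1(Y)=e\ \text{ otherwise.}\tag{5}$$

**Types.** An $f_1$ as in (5) is

* of **type L** if $V=\emptyset$, $\varphi(A^T)\subseteq A^*$, and for each guard $G$: $\lambda\in G^T\Rightarrow|\varphi(\lambda)|\in G$;
* of **type B** if $\varphi(A^W)\subseteq\mathbf 2$ and
 (B1) $\varphi(y)\le\varphi(o^W)$ for all $y$;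
 (B2) $y\to_Vy'$ implies $\varphi(y)\le\varphi(y')$;
 (B3) if $V\ne\emptyset$, then either $f_1\equiv\top$, or $e=\bot$ and $\varphi(y)=\bot$ whenever $y_k=h$ for some $k\in V$.

An example of type L: both weights $2$, $\varphi(x,y)=u_1^*$ if $u_1\in\{x,y\}$ and $o^*$ otherwise. If the arguments avoid $u_1$, so does the value; $(o,o)$ goes to $o^*$; and $o,u_1\in G_2$. An example of type B: for $M_\uparrow$ and $n=0$, weights $(1,1)$, $e=\bot$, $\varphi=\top$ exactly on $oo,\ q_0o,\ oq_0,\ q_0u_1,\ u_1q_0$. This set contains $oo$, is closed under moves (on the last two words no $o$ is left to increment), and avoids $h$.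

**Lemma 6.** Let $f\in\mathcal C$ with $|W|\ge2$. Then $f_1$ has the form (5) and is of type L or B. If moreover $V\ne\emptyset$, it is of type B; in particular (4) holds for $\mathcal C$.

*Proof.* By Lemma 4, $f_1$ has values in $B$, does not depend on $U$, and equals one bit $e$ whenever $Y_W$ contains a bit.

**Step 1: on letters only the underlying letters matter.** If $|Y_i|=|Y'_i|$ for $i\in W$ and $Y_i=Y'_i$ on $U$, all columns lie in Eq, so the output pair lies in Eq. On $B$, Eq is equality, so $f_1(Y)=f_1(Y')$. This gives (5).

**Step 2: the values are all bits or all letters.** For $y\in A^W$ use columns $(y_i,o)$ for $i\in W$ and $(o,o)$ for $i\in U$; they lie in Res. So $(\varphi(y),\varphi(o^W))\in\mathrm{Res}$ for all $y$. If $\varphi(o^W)$ is a bit, all values are bits and (B1) holds. Otherwise $\varphi(A^W)\subseteq A^*$.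

**Step 3: $h$ on a weight-one variable kills; this is (B3), and it forces bits.** Let $k\in V$, $s=e_k$, $Y_k=h$, the other entries of $Y$ arbitrary and $Y'$ arbitrary. All columns $(Y_i,s_i,Y'_i)$ lie in KH, and $f_0(s)=1$. Since $h\notin B$, the value $f_1(Y)$ is not $h$, so $f_1(Y)\le f_1(Y')$ are bits. As $Y'$ was arbitrary, $V\ne\emptyset$ implies that all values of $f_1$ are bits. If $f_1(Y)=\top$ for some such $k$ and $Y$, then $f_1\equiv\top$. Otherwise $f_1(Y)=\bot$ for all such $k$ and $Y$; choosing $Y$ with a bit at a coordinate of $W\setminus\{k\}$ gives $e=\bot$. This is (B3).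

**Step 4: monotone along moves; this is (B2).** Let $y\to_Vy'$ by $\rho$ with places $k_1,\dots,k_p\in V$. So $V\neq\emptyset$, and by Step 3 all values are bits. Use the matrix with column $(a_j;\,s_j=1,\text{ other }s=0;\,a'_j)$ at $k_j$, column $(y_i;0,\dots,0;y_i)$ at the other $i\in W$, and at $i\in U$ the column $(o;2,0,\dots,0;o)$. These lie in $R_\rho$ by (iii), (ii), (i). The $j$-th $E$-row has value $w_{k_j}=1$, as $U$ has weight $0$. The output is $(\varphi(y);1,\dots,1;\varphi(y'))$ with bits at the ends. Of (i)–(v) only (iv) can apply, so $\varphi(y)\le\varphi(y')$.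

**Step 5: guards for type L.** Suppose the values of $\varphi$ are in $A^*$. By Step 3, $V=\emptyset$ and $W=T$. Let $\lambda\in G^T$. For $G=A$ nothing is claimed; otherwise let $\rho$ be a rule with guard $G$. Use columns $(\lambda_i;0,\dots,0;\lambda_i)$ on $T$ and $(o;2,0,\dots,0;o)$ on $U$. The output $(\varphi(\lambda);0,\dots,0;\varphi(\lambda))$ consists of letters and zeros, so only (ii) can apply: $|\varphi(\lambda)|\in G$. $\square$

**Lemma 7.** Conversely, let $|W|\ge1$, let $f_0$ have weights $w$, and let $f_1$ be of the form (5) and of type L or B. Then $f=(f_0,f_1)\in\mathcal C$.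

*Proof.* $\theta_0,\theta_1,\Gamma,\Gamma_c,\Sigma,\{0\}$ are preserved by Lemmas 1–3, because $f_1$ has values in $B$. For each other relation, take a matrix with columns in the relation and with $X$-rows $Y,Y'$.

**Ind.** If $f_0(s)=0$, then $s=0$ on $W$, so $Y_W=Y'_W$ and $f_1(Y)=f_1(Y')$.

**Eq.** For $i\in W$, $Y_i,Y_i'$ are equal bits or letters with the same underlying letter, so (5) gives equal values.

**Zap.** If $f_0(s)\ne0$, some $i\in W$ has $s_i\ne0$, so $Y_i,Y'_i$ are bits and $f_1(Y)=f_1(Y')=e$.

**KH.** Only $f_0(s)=1$ needs checking. By (2) there is $i\in V$ with $s_i=1$. So $V\ne\emptyset$, the type is B, and all values of $f_1$ are bits. If $Y_i,Y'_i$ are bits, both values are $e$. If $Y_i=h$, then by (B3) either $f_1\equiv\top$, or $f_1(Y)=\bot$ (because $\varphi(|Y_W|)=\bot$, or $Y_W$ contains a bit and $e=\bot$). In each case $f_1(Y)\le f_1(Y')$.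

**Res.** If $Y_W\in L^W$, then $|Y'_W|=o^W$. For type B use (B1). For type L, both values are letters and $|\varphi(o^T)|=o$ by the guard $G_0$. If $Y_W$ contains a bit, so does $Y'_W$ at the same place, and both values are $e$.

**$R_\rho$.** Let $v=(f_0(s_1),\dots,f_0(s_p))$. If some $v_j=2$, (i) holds. Otherwise no $s_j$ has an entry $2$ on $W$, so no column indexed by $W$ is of kind (i). Hence, for $i\in W$, $Y_i$ is a bit iff $Y'_i$ is. If $Y_W$ contains a bit, the output is $(e;v;e)$, in $R_\rho$ by (iv). Now let $Y_W,Y'_W\in L^W$; the columns on $W$ are then of kind (ii) or (iii).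

If $v=0^p$, all $s_j$ vanish on $W$, so the columns on $W$ are of kind (ii): $|Y_W|=|Y'_W|\in G^W$. Thus $f_1(Y)=f_1(Y')$ is either a bit, and (iv) holds, or, in type L, a letter whose underlying letter is in $G$, and (ii) holds.

If $v\notin\{0^p,1^p\}$, some $v_j=1$, so $V\neq\emptyset$ by (2). The type is B, the values are bits, and (v) holds.

If $v=1^p$, then by (2), for each $j$ exactly one $k_j\in W$ has $(s_j)_{k_j}\ne0$; moreover $k_j\in V$ and $(s_j)_{k_j}=1$. The column at $k_j$ is of kind (iii), where only one $s$ is nonzero; so the $k_j$ are distinct, $|Y_{k_j}|=a_j$ and $|Y'_{k_j}|=a'_j$. The other columns on $W$ are of kind (ii). Hence $|Y_W|\to_V|Y'_W|$ by $\rho$. The type is B since $V\ne\emptyset$, and (B2) gives (iv). $\square$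

## If $M$ never reaches $h$, the operations $f^{(m)}$ survive

For $m\ge2$ let $\mathrm{Reach}_m\subseteq A^m$ be the set of words reachable from $o^m$ by $V$-moves with $V=W=[m]$.

**Lemma 8.** Every word in $\mathrm{Reach}_m$ is $o^m$, or it has exactly one coordinate in $Q$, say with letter $q$, and then $(q,n_1,n_2)$ is reachable by $M$ from $(q_0,n,0)$, where $n_i$ is the number of letters $u_i$.

*Proof.* Induction on the number of moves. A start move needs $o$ at its $n+1$ places and, by the guard $G_0$, everywhere else. So it applies only to $o^m$, and it yields a word for $(q_0,n,0)$. Every other move needs a coordinate in $Q$, necessarily the unique one; so it does not apply to $o^m$, and it keeps exactly one coordinate in $Q$. An increment rule turns an $o$ into $u_i$. A decrement rule turns a $u_i$ into $o$, so $n_i\ge1$. A zero-test move requires that no other coordinate is $u_i$, i.e. $n_i=0$. Each is a legal step of $M$. $\square$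

**Lemma 9.** Let $m\ge2$, and suppose no word of $\mathrm{Reach}_m$ contains $h$. Then there is $f^{(m)}\in\mathcal C_m$ with weights $(1,\dots,1)$ and $f_1^{(m)}$ nonconstant.

*Proof.* Use (5) with $e=\bot$ and $\varphi(y)=\top$ iff $y\in\mathrm{Reach}_m$. Then (B1) holds as $\varphi(o^m)=\top$, (B2) as $\mathrm{Reach}_m$ is closed under moves, and (B3) by hypothesis. Apply Lemma 7. Both bits occur as values, since $\varphi(o^m)=\top$ and $e=\bot$. $\square$

Now let $n\notin K$. By Lemma 8 no word of any $\mathrm{Reach}_m$ contains $h$, so $f^{(m)}$ exists for all $m\ge2$. If $\mathcal C$ were finitely generated, (1) would give $r\geq 1$ with $\mathcal C=\mathrm{Clo}(\mathcal C_r)$. By Lemma 6 condition (4) holds, so Lemma 5 gives $f^{(r+1)}\notin\mathrm{Clo}(\mathcal C_r)$, a contradiction. **So $\mathcal C$ is not finitely generated if $n\notin K$.**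

## If $M$ reaches $h$, long blocks of weight-one variables are useless

From now on $n\in K$. Fix a run of $M$ from $(q_0,n,0)$ to state $h$, let $c$ be the maximum of $n_1+n_2$ along it, and let $N=\max(2,c+1)$. For $M_\downarrow$ and $n=1$ we have $c=1$ and $N=2$.

**Lemma 10.** If $f\in\mathcal C$ and $|V|\ge N$, then $f_1$ is a constant bit.

*Proof.* As $|W|\ge2$ and $V\neq\emptyset$, $f$ has type B. Suppose $f_1\not\equiv\top$. By (B3), $e=\bot$ and $\varphi(y)=\bot$ whenever $h$ occurs in $y_V$. Suppose also $\varphi\not\equiv\bot$. Then $\varphi(o^W)=\top$ by (B1).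

We carry the value $\top$ along the run by $V$-moves from $o^W$. Keep $T$ at $o$, keep the state on one coordinate $k\in V$, and keep $n_i$ coordinates of $V\setminus\{k\}$ at $u_i$ and the remaining ones at $o$. The start move is possible since $|V|\ge c+1\ge n+1$ and all other places carry $o$. An increment finds an $o$: before it $n_1+n_2\le c-1$, and $|V\setminus\{k\}|\ge c$. A decrement finds a $u_i$ because $n_i\ge1$. Zero tests pass, because $n_i=0$ on $V$ and $T$ carries $o$. We reach a word with $h$ on $V$, and by (B2) $\varphi$ is $\top$ there: a contradiction. So $\varphi\equiv\bot$, and with $e=\bot$ we get $f_1\equiv\bot$. $\square$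

## Compressing the weight-two variables

An operation with few weight-one variables may still have an enormous set $T$. We must build it from operations of bounded arity, and here the starred letters are needed.

**Remark.** Suppose we had omitted $A^*$, so that $B=\mathbf 2$. The operations with all weights $2$, $e=\bot$, $\varphi(o^m)=\top$ and $\varphi=\bot$ otherwise would preserve all the relations: the proof of Lemma 7 for type B did not use $A^*$, and (B2), (B3) are void for $V=\emptyset$. They would destroy finite generation for every $n$. Indeed, for $m>r$ no $m$-ary $f$ with $W=[m]$ and $f_1$ nonconstant could lie in $\mathrm{Clo}(\mathcal C_r)$. Take one of least depth $t$ as in Lemma 5; it is not a projection because $m\geq2$, so $f=G(g_1,\dots,g_r)$, and by (3) the sets $W(g_j)$, $j\in W(G)$, cover $[m]$. If all these $g_j$ are projections, at most $r<m$ variables are covered. If one of them is not, it returns bits only (Lemma 2 with $B=\mathbf 2$). Then for $|W(G)|\ge2$, $f_1$ is constant by Lemma 4(3). For $W(G)=\{j\}$ we get $W(g_j)=[m]$ and, as in Lemma 5, $f_1=g_{j,1}$, against the minimality of $t$.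

With starred letters, operations of type L can pass on letters. The plan: for fixed letters $\lambda$ on $T$, the operation $f$ is a map of the few letters on $V$, and there are boundedly many such maps. So compute from $\lambda$ a short code of this map, using operations of type L, and let an operation $g$ of bounded arity decode it. The weight-one variables go into $g$ directly. The code must also show $g$ what the guards would have seen on $\lambda$.

Choose $R$ with $2^R\ge|B|^{|A|^N}$ and let $n_0=N+R+3$.

**Proposition 11.** $\mathcal C=\mathrm{Clo}(\mathcal C_{n_0})$.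

*Proof.* Only "$\subseteq$" needs proof. Let $f\in\mathcal C$ be $m$-ary and not a projection.

**Step 1: collect basic operations of arity at most two.** The following lie in $\mathcal C$ by Lemma 7.

* $+_b$ for $b\in\mathbf 2$: binary, weights $(1,1)$, $\varphi\equiv b$, $e=b$. It is of type B: (B1), (B2) are trivial, and (B3) holds since $f_1\equiv\top$ or everything is $\bot$.
* With all weights $2$, $e=\bot$, of type L:
 $\iota_a$ ($a\in A\setminus\{o\}$), unary: $\varphi(x)=q_0^*$ if $x=a$, else $o^*$;
 $\wedge$, binary: $\varphi(x,y)=q_0^*$ if $x=y=q_0$, else $o^*$;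
 $\dot+$, binary: $\varphi(x,y)=q_0^*$ if exactly one of $x,y$ is $q_0$, else $o^*$;
 $j_i$ ($i=1,2$), binary: $\varphi(x,y)=u_i^*$ if $u_i\in\{x,y\}$, else $o^*$.

The guard conditions for type L: all these send the all-$o$ word to $o^*$, which settles $G_0$. For $G_1,G_2$ note $o,q_0\in G_1\cap G_2$, $u_1\in G_2$, $u_2\in G_1$, and $j_i$ has value $u_i^*$ only if an argument is $u_i$. The guard $A$ is trivial.

**Step 2: dispose of few essential variables.** By Lemma 4(1), $f$ does not depend on $U$. Suppose $|W|\le n_0$. Choose $\sigma:[m]\to[n_0]$ injective on $W$, and $\tau:[n_0]\to[m]$ with $\tau(\sigma(i))=i$ for $i\in W$. Then $f'(y)=f(y_{\sigma(1)},\dots,y_{\sigma(m)})$ is in $\mathcal C_{n_0}$, and $f(x)=f'(x_{\tau(1)},\dots,x_{\tau(n_0)})$, because both sides have the same entries on $W$. So assume $|W|>n_0$.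

**Step 3: the case that $f_1$ is a constant bit $b$.** Apply $+_b$ iteratively to the list containing $x_i$ once for $i\in V$ and twice for $i\in T$; it has at least two members. By (3) the result has weight vector $w(f)$, and its second component is $\equiv b$. So it is $f$.

From here on $f_1$ is not a constant bit. By Lemma 10, $|V|<N$, so $|T|\ge2$. Take $\varphi,e$ from Lemma 6. If $V\ne\emptyset$, then $f$ has type B, and (B3) gives $e=\bot$ and $\varphi(y)=\bot$ whenever $h$ occurs in $y_V$.

**Step 4: define the code of $\lambda\in A^T$.** Let $\varphi_\lambda:A^V\to B$, $\varphi_\lambda(y)=\varphi(y,\lambda)$. There are at most $|B|^{|A|^N}\le2^R$ maps $A^V\to B$ (if $V=\emptyset$, $A^V$ has one point). Fix an injective code of them by elements of $\{0,1\}^R$. Define $m$-ary operations $h_1,\dots,h_R,h_0',h_1',h_2'$, each with weight $2$ on $T$ and $0$ elsewhere, second component of form (5) with $e=\bot$, and letter part as follows: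

* $h_r(\lambda)=q_0^*$ if $\lambda\ne o^T$ and the $r$-th code bit of $\varphi_\lambda$ is $1$; otherwise $o^*$;
* $h_0'(\lambda)=q_0^*$ if $\lambda\ne o^T$; $h_0'(o^T)=o^*$;
* $h_i'(\lambda)=u_i^*$ if $u_i$ occurs in $\lambda$; otherwise $o^*$ ($i=1,2$).

**Step 5: build these from operations of arity at most two.** $h_i'$ is the iterated $j_i$ over $x_t$, $t\in T$. It has the right weights as $2\cdot2=2$ and $2\oplus2=2$; on letters it is right because $j_i$ sees only underlying letters; and a bit in $Y_T$ yields $\bot$, which propagates.

For $h_r$ and $h_0'$, the condition "value is $q_0^*$" is a Boolean function $F$ of the truth values $p_{t,a}=[\lambda_t=a]$, $t\in T$, $a\ne o$. As the value at $o^T$ is $o^*$, we may take $F(0,\dots,0)=0$. So $F$ is a polynomial over $GF(2)$ without constant term. (For $h'_0$, for instance, $F=1+\prod_{t,a}(1+p_{t,a})$, which expands to a sum of nonempty products.) Add the zero summands $p_{t,q_0}+p_{t,q_0}$ for all $t\in T$; this makes every variable occur. Now replace $p_{t,a}$ by $\iota_a(x_t)$, products by $\wedge$ and sums by $\dot+$, with $q_0^*$ as "true" and $o^*$ as "false".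 Every $x_t$, $t\in T$, occurs and gets weight $2$; other variables have weight $0$. On letters the value is correct. If some $x_t$, $t\in T$, is a bit, then $\iota_{q_0}(x_t)$ gives $\bot$, and $\bot$ propagates, since every operation used outputs $\bot$ on a word containing a bit. So all the $h$'s lie in $\mathrm{Clo}(\mathcal C_2)\subseteq\mathrm{Clo}(\mathcal C_{n_0})$ (pad with dummy variables).

**Step 6: define the decoder $g$.** For $\lambda\in A^T$ let
$$H(\lambda)=\big(|h_1(\lambda)|,\dots,|h_R(\lambda)|,|h_0'(\lambda)|,|h_1'(\lambda)|,|h_2'(\lambda)|\big)\in A^{R+3}.$$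
If $H(\lambda)=H(\lambda')$, then $\varphi_\lambda=\varphi_{\lambda'}$: the component $h_0'$ tells whether the word is $o^T$, and if neither is, the codes agree. Also $H(o^T)=o^{R+3}$, and, by the component $h_0'$, $H(\lambda)=o^{R+3}$ only for $\lambda=o^T$.

Let $g$ have variables $x_v$ ($v\in V$) of weight $1$ and $z_1,\dots,z_{R+3}$ of weight $2$, with second component of form (5), $e_g=e$, and
$$\varphi_g(y,\zeta)=\begin{cases}\varphi(y,\lambda)&\text{if }\zeta=H(\lambda),\\ \bot&\text{if }\zeta\notin\operatorname{Im}H\text{ and }f\text{ has type B},\\ o^*&\text{if }\zeta\notin\operatorname{Im}H\text{ and }f\text{ has type L}.\end{cases}$$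
This is well defined. The arity of $g$ is $|V|+R+3\le n_0$.

**Step 7: check that $g\in\mathcal C$, by Lemma 7.** Suppose first that $f$ has type L, so $V=\emptyset$. The values of $\varphi_g$ are in $A^*$. Guard $G_0$: $\varphi_g(o^{R+3})=\varphi(o^T)=o^*$. Guard $G_i$, $i=1,2$: if $\zeta=H(\lambda)$ has no entry $u_i$, then by the component $h_i'$ the letter $u_i$ does not occur in $\lambda$, so $\lambda\in G_i^T$ and $|\varphi(\lambda)|\in G_i$; if $\zeta\notin\operatorname{Im}H$, the value is $o^*$. Guard $A$ is trivial. So $g$ has type L.

Now let $f$ have type B. The values of $\varphi_g$ are bits. (B1): $\varphi_g(y,\zeta)\le\varphi(o^W)=\varphi_g(o^V,o^{R+3})$. (B2): a move changes only coordinates in $V$, so let $(y,\zeta)\to_V(y',\zeta)$ by $\rho$ with guard $G$; the entries of $\zeta$ lie in $G$. If $\zeta\notin\operatorname{Im}H$, the left value is $\bot$. If $\zeta=H(\lambda)$, then $\lambda\in G^T$: for $G=G_0$, $\zeta=o^{R+3}$ forces $\lambda=o^T$; for $G=G_i$, the component $h'_i$ shows that $u_i$ does not occur in $\lambda$; for $G=A$ it is trivial. So $(y,\lambda)\to_V(y',\lambda)$ by the same rule at the same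 places, and (B2) for $f$ gives $\varphi(y,\lambda)\le\varphi(y',\lambda)$. (B3): if $V\ne\emptyset$, then $e_g=e=\bot$, and $\varphi_g(y,\zeta)=\bot$ if $h$ occurs in $y$, whether or not $\zeta\in\operatorname{Im}H$.

**Step 8: compose.** We claim
$$f=g\big((x_v)_{v\in V},h_1,\dots,h_R,h_0',h_1',h_2'\big).$$
By (3) the weights on the right are $1$ on $V$, $2\cdot2=2$ on $T$ and $0$ on $U$. If $Y_W\in L^W$, the second component is $\varphi_g(|Y_V|,H(|Y_T|))=\varphi(|Y_W|)$. If $Y_V$ contains a bit, the value is $e_g=e$. If $Y_T$ contains a bit, all the $h$'s output $\bot$, so the value is again $e_g=e$. So both sides agree, and $f\in\mathrm{Clo}(\mathcal C_{n_0})$. $\square$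

*Proof of the Main Theorem.* If $n\in K$, then $\mathcal C=\mathrm{Pol}(\mathcal R_n)$ is generated by the finite set $\mathcal C_{n_0}$, by Proposition 11. If $n\notin K$, it is not finitely generated, as shown after Lemma 9. The map $n\mapsto\mathcal R_n$ is computable, $D$ is fixed, and $K$ is not recursive. So no algorithm decides whether $\mathrm{Pol}(\mathcal R)$ is finitely generated. $\blacksquare$

## One relation, the arithmetical level, and the missing arity bound

**(a) Fixed $D$, one relation.** $D$ depends only on the fixed machine $M$. All relations in $\mathcal R_n$ are nonempty, so they can be replaced by their Cartesian product $\mathbb P_n$: an operation preserves a product of nonempty relations iff it preserves each factor. Indeed, preserving all factors clearly suffices; conversely, to test one factor, repeat a fixed tuple in each of the others. So for this fixed $D$, the question whether $\mathrm{Pol}(\{\mathbb P\})$ is finitely generated is undecidable for a single input relation $\mathbb P$.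

**(b) Complexity.** Recall that $\Sigma^0_1$ sets are the r.e. sets, and $\Sigma^0_2$ sets are those of the form $\{x:\exists r\,\forall m\ P(x,r,m)\}$ with $P$ decidable. The map $n\mapsto(D,\mathcal R_n)$ is a many-one reduction of $K$ to finite generation. We may take $K$ to be $\Sigma^0_1$-complete, by applying Minsky's simulation to a function with complete domain. This gives $\Sigma^0_1$-hardness. In particular the complement, non-finite-generation, is not r.e., since otherwise the complement of $K$ would be. For the upper bound use (1): finite generation is $\exists r\,\forall m$ of the condition $\mathrm{Pol}_m(\mathcal R)\subseteq\mathrm{Clo}(\mathrm{Pol}_r(\mathcal R))$, where $\mathrm{Pol}_k(\mathcal R)$ is the set of $k$-ary members of $\mathrm{Pol}(\mathcal R)$. We saw at the start that this condition is decidable, by closing the $m$-ary projections under the finitely many operations of $\mathrm{Pol}_r(\mathcal R)$ inside $D^{D^m}$.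

**(c) No computable arity bound.** For $n\in K$ let $\kappa$ be the least $m\ge2$ such that $h$ occurs in a word of $\mathrm{Reach}_m$. It exists: the simulation in Lemma 10 with $V=W=[N]$ produces such a word for $m=N$. For $2\le m<\kappa$, Lemma 9 gives $f^{(m)}$, and Lemma 5 gives $\mathcal C\ne\mathrm{Clo}(\mathcal C_r)$ for all $1\le r<m$. So every $r\ge1$ with $\mathcal C=\mathrm{Clo}(\mathcal C_r)$ satisfies $r\ge\kappa-1$; otherwise $m=r+1$ would satisfy $2\le m<\kappa$ and $r<m$.

Suppose $\beta$ were a computable bound; replace it by $\max(1,\beta)$. Being generated by the members of arity $\le\beta$ means, after padding, $\mathcal C=\mathrm{Clo}(\mathcal C_{\beta})$. So for $n\in K$ we get $\kappa\le\beta(D,\mathcal R_n)+1$. Conversely, if $h$ occurs in a word of some $\mathrm{Reach}_m$, then $n\in K$ by Lemma 8. Hence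
$$n\in K\iff h\text{ occurs in a word of }\mathrm{Reach}_m\text{ for some }2\le m\le\beta(D,\mathcal R_n)+1.$$
The right side is decidable, since each $\mathrm{Reach}_m$ is a finite set that can be computed. This contradicts the choice of $K$. $\blacksquare$
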